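# Entire solutions of $u_t+Pu=0$ below the ground state of a critical operator

## 1. The largest time increment below a stationary solution

Let $\varphi>0$ solve an elliptic equation $P\varphi=0$ on a noncompact manifold $\mathcal M$, and regard it as a time-independent solution of the parabolic equation $Lu=u_t+Pu=0$. Collect all solutions that exist for *all* times, past and future, and are squeezed between $0$ and $\varphi$:
$$\mathcal K=\{v:\ Lv=0 \text{ in } \mathcal M\times\mathbb R,\ 0\le v\le \varphi\}.$$
Fix a time step $\tau>0$ and ask how much an element of $\mathcal K$ can grow at the point $x$ during that step: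
$$\delta(x)=\sup_{v\in\mathcal K}\bigl(v(x,\tau)-v(x,0)\bigr).\tag{1}$$

This function is what the talk turns on. Since $\mathcal K$ is invariant under time translation, $\delta(x)$ bounds the increment $v(x,t+\tau)-v(x,t)$ at every time $t$, for every $v\in\mathcal K$. If we can show $\delta\equiv0$ for every $\tau$, no element of $\mathcal K$ ever increases. Since $\varphi-v\in\mathcal K$ whenever $v\in\mathcal K$, none ever decreases either, so every element of $\mathcal K$ is stationary.

This serves to answer a conjecture posed in Yehuda Pinchover, "On Davies' conjecture and strong ratio limit properties for the heat kernel", arXiv:math/0504344 (2005). In plain words: if $P$ is critical, it has an essentially unique positive solution $\varphi$, the ground state. Can a solution that depends on time live for all $t\in\mathbb R$ between $0$ and $\varphi$? The conjecture says no: everything in $\mathcal K$ is a constant multiple of $\varphi$. We shall prove this (Theorem 1), and then characterize, without assuming criticality, the stationary solutions $\varphi$ for which the conclusion holds (Theorem 2).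

## 2. Critical operators, ground states, minimal solutions

Throughout, $\mathcal M$ is a noncompact, connected, $C^3$-smooth Riemannian manifold of dimension $d$ with Riemannian measure $\mu$, and $P$ is a linear second-order elliptic operator with real, Hölder continuous coefficients, of the form
$$P(x,\partial_x)=-\sum_{i,j=1}^d a_{ij}(x)\partial_i\partial_j+\sum_{i=1}^d b_i(x)\partial_i+c(x)$$
in any coordinate system, with $\sum a_{ij}(x)\xi_i\xi_j$ positive definite for each $x$. No symmetry is assumed, and $c$ may change sign.

**Definition (cones).** $\mathcal C_P(\mathcal M)$ is the cone of all positive classical solutions of $Pu=0$ in $\mathcal M$. For an interval $(a,b)$, $\mathcal H_P(\mathcal M\times(a,b))$ is the cone of all nonnegative solutions of $Lu=u_t+Pu=0$ in $\mathcal M\times(a,b)$.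

**Definition (generalized principal eigenvalue).** $\lambda_0=\sup\{\lambda\in\mathbb R:\mathcal C_{P-\lambda}(\mathcal M)\ne\emptyset\}$. We assume $\lambda_0\ge0$ throughout.

For $P=-\partial_x^2$ on $\mathbb R$, the equation $-u''=\lambda u$ has a positive solution exactly when $\lambda\le0$, so $\lambda_0=0$.

**Definition (minimal heat kernel).** Exhaust $\mathcal M$ by smooth relatively compact subdomains $\mathcal M_1\Subset\mathcal M_2\Subset\cdots$, with Dirichlet heat kernels $k_j$ of $L$ taken with respect to $\mu$. They increase with $j$, and $k=k_P^{\mathcal M}=\lim_j k_j$ is the minimal heat kernel. We write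
$$T_sf(x)=\int_{\mathcal M}k(x,y,s)f(y)\,d\mu(y).$$
We have $k>0$ and $T_rT_s=T_{r+s}$.

The kernel can lose mass. For $P=-\partial_x^2$ on $\mathcal M=(0,\infty)$, with $\Gamma_t$ the Gaussian kernel, reflection gives $k(x,y,t)=\Gamma_t(x-y)-\Gamma_t(x+y)$. Hence $T_t1(x)=\int_{-x}^x\Gamma_t(z)\,dz<1$, although $1$ is a stationary solution. By contrast, the function $x$ is preserved: $T_tx=\int_{\mathbb R}\Gamma_t(x-y)\,y\,dy=x$.

**Definition (critical, subcritical).** $P$ is critical in $\mathcal M$ if $\int_0^\infty k(x,y,\tau)\,d\tau=\infty$ for some (equivalently, all) $x\ne y$, and subcritical if this integral is finite.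

For $P=-\Delta$ on $\mathbb R^d$ the integrand is $(4\pi\tau)^{-d/2}e^{-|x-y|^2/4\tau}$. It is integrable near $\tau=0$ because $x\neq y$, and behaves like a multiple of $\tau^{-d/2}$ at infinity. So $-\Delta$ is critical for $d=1,2$ and subcritical for $d\ge3$.

We use the following standard fact: *if $P$ is critical, then $\lambda_0=0$ and $\mathcal C_P(\mathcal M)$ is one-dimensional, spanned by a positive solution $\varphi$.* This $\varphi$ is called the ground state. For $-\Delta$ on $\mathbb R$ or $\mathbb R^2$ it is $\varphi=1$.

**Definition (minimal).** A solution $u\in\mathcal H_P(\mathcal M\times\mathbb R)$, $u\not\equiv0$, is minimal if every $v\in\mathcal H_P(\mathcal M\times\mathbb R)$ with $v\le u$ has the form $v=cu$ with a constant $c\ge0$. Minimality in $\mathcal C_P(\mathcal M)$ or in $\mathcal H_P(\mathcal M\times(-\infty,T))$ is defined in the same way.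

Minimality in $\mathcal C_P$ is weaker than minimality in $\mathcal H_P$. Consider again $P=-\partial_x^2$ on $(0,\infty)$, where $\mathcal C_P$ consists of the functions $\alpha+\beta x$ with $\alpha,\beta\ge0$ not both zero. The bound $\alpha+\beta x\le1$ forces $\beta=0$, so $1$ is minimal in $\mathcal C_P$. But put $u=1-T_t1$ for $t>0$, that is, $u(x,t)=2\int_x^\infty\Gamma_t(z)\,dz$, and $u=0$ for $t\le0$. As $t\downarrow0$, this $u$ and all its derivatives tend to $0$ locally uniformly on $(0,\infty)$. So $u$ is a nonconstant entire solution between $0$ and $1$, and $1$ is not minimal in $\mathcal H_P$. (This $P$ is not critical: $\mathcal C_P$ is two-dimensional.)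

**Theorem 1.** Let $P$ be critical in $\mathcal M$ with ground state $\varphi$. If $v\in\mathcal H_P(\mathcal M\times\mathbb R)$ and $v\le\varphi$, then $v=c\varphi$ for some constant $c\ge0$. That is, $\varphi$ is minimal in $\mathcal H_P(\mathcal M\times\mathbb R)$.

## 3. Four parabolic tools

The following facts are standard; see for example A. Friedman, *Partial Differential Equations of Parabolic Type*, 1964.

**(F1) Compactness.** Solutions of $Lu=0$ in an open subset of $\mathcal M\times\mathbb R$ that are locally uniformly bounded are locally bounded in $C^{2+\alpha,1+\alpha/2}$ (interior Schauder estimates). Hence a subsequence converges in $C^{2,1}_{\rm loc}$ to a solution. The same holds for solutions $v_n$ defined on open sets increasing to $\mathcal M\times\mathbb R$.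

**(F2) Strong maximum principle (Nirenberg).** If $z\ge0$ solves $Lz=0$ in $\mathcal M\times(a,b)$ and $z(x_0,t_0)=0$, then $z=0$ on $\mathcal M\times(a,t_0]$. The information travels *backward* in time. In particular, a time-independent nonnegative solution is either $0$ or an element of $\mathcal C_P(\mathcal M)$.

**(F3) Evolving a time slice gives a lower bound.** If $u\in\mathcal H_P(\mathcal M\times(a,b))$ and $a<s<t<b$, then
$$T_{t-s}u(\cdot,s)(x)\le u(x,t).$$
To see this, let $0\le\chi\le1$ be continuous with compact support in $\mathcal M_j$. The function $q(x,r)=\int_{\mathcal M_j}k_j(x,y,r-s)\chi(y)u(y,s)\,d\mu(y)$ solves $Lq=0$ in $\mathcal M_j\times(s,t]$, vanishes on $\partial\mathcal M_j$, and has initial value $\chi u(\cdot,s)\le u(\cdot,s)$. Since $u\ge0$ on the lateral boundary, the comparison principle in $\mathcal M_j\times(s,t)$ gives $q\le u$. Let $\chi\uparrow1$ and then $j\to\infty$, by monotone convergence. Applied to a stationary solution, this says $T_s\varphi\le\varphi$ for $\varphi\in\mathcal C_P(\mathcal M)$.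

**(F4) The semigroup produces solutions.** If $\varphi\in\mathcal C_P(\mathcal M)$ and $f$ is measurable with $|f|\le\varphi$, then $(x,s)\mapsto T_sf(x)$ solves $Lu=0$ in $\mathcal M\times(0,\infty)$, and $|T_sf|\le\varphi$. For $0\le f\le\varphi$, the functions $\int_{\mathcal M_j}k_j(x,y,s)f(y)\,d\mu(y)$ are solutions in $\mathcal M_j\times(0,\infty)$, lie between $0$ and $T_s\varphi\le\varphi$, and increase to $T_sf$; by (F1) the limit is a solution. For general $f$ split $f=f^+-f^-$; then $|T_sf|\le T_s|f|\le\varphi$.

## 4. Separated solutions, and the heat equation on the line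

**Separated solutions.** Suppose $v(x,t)=e^{-\lambda t}\psi(x)$ with $\psi>0$ and $v\le\varphi$ for all $t\in\mathbb R$. If $\lambda>0$, let $t\to-\infty$; if $\lambda<0$, let $t\to+\infty$. In both cases $v(x,t)\to\infty$, which is impossible. So $\lambda=0$ and $\psi\in\mathcal C_P(\mathcal M)$; in the critical case $\psi=c\varphi$. The contradiction comes from boundedness over an infinite time interval.

**The infinite past is needed.** On $\mathcal M\times(0,\infty)$ the statement is false already for the heat equation on $\mathbb R$ with $\varphi=1$: the evolution $T_t\mathbf 1_{(0,\infty)}$ is a nonconstant solution between $0$ and $1$.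

**The line.** Let $P=-\partial_x^2$ on $\mathbb R$, $\varphi=1$, $k(x,z,t)=\Gamma_t(x-z)$, so $T_t1=1$. Let $v\in\mathcal K$. By (F3) applied to $v$ and to $1-v$,
$$v(\cdot,t)\ge T_sv(\cdot,t-s),\qquad 1-v(\cdot,t)\ge 1-T_sv(\cdot,t-s),$$
so $v(\cdot,t)=T_sv(\cdot,t-s)$ for every $s>0$. Therefore
$$|v(x,t)-v(y,t)|\le\int_{\mathbb R}|\Gamma_s(x-z)-\Gamma_s(y-z)|\,dz=\bigl\|\Gamma_1(\cdot-x/\sqrt s)-\Gamma_1(\cdot-y/\sqrt s)\bigr\|_{L^1}\to0$$
as $s\to\infty$, by scaling and continuity of translations in $L^1$. So $v=a(t)$, and $0=v_t-v_{xx}=a'$. Hence $v$ is constant.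

This used an explicit kernel. For a general critical $P$ we would need the corresponding $L^1$ statement about $k$. Theorem 2 shows that this statement, together with $T_t\varphi=\varphi$, is *equivalent* to minimality, so in general we need another way in.

## 5. Excessive functions of a critical operator

Here is where criticality enters. A function $f\ge0$ with $T_sf\le f$ for all $s>0$ is called excessive. Below the ground state of a critical operator, continuous excessive functions are trivial.

**Lemma A.** Let $P$ be critical with ground state $\varphi$, and let $f$ be continuous with $0\le f\le\varphi$ and $T_sf\le f$ for all $s>0$. Then $T_sf=f$ for all $s>0$, and $f=c\varphi$ for some $c\in[0,1]$.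

*Proof.* Fix $s>0$ and put $g=f-T_sf\ge0$. All quantities below are finite because $T_rf\le\varphi$, and $r\mapsto T_rf(x)$ is continuous by (F4). By the semigroup property, $T_rg=T_rf-T_{r+s}f$. For $N>0$ and $x\in\mathcal M$, Tonelli's theorem gives
$$\int_{\mathcal M}\Bigl(\int_0^Nk(x,y,r)\,dr\Bigr)g(y)\,d\mu(y)=\int_0^NT_rf(x)\,dr-\int_s^{N+s}T_rf(x)\,dr.$$
The right side telescopes:
$$\int_0^sT_rf(x)\,dr-\int_N^{N+s}T_rf(x)\,dr\ \le\ \int_0^s T_rf(x)\,dr\ \le\ s\,\varphi(x).$$
The bound does not depend on $N$. Let $N\to\infty$, by monotone convergence: the weight $\int_0^\infty k(x,y,r)\,dr$ equals $\infty$ for every $y\ne x$, while the integral against $g$ is at most $s\varphi(x)<\infty$. So $g=0$ $\mu$-almost everywhere. Since $f$ is continuous by hypothesis and $T_sf$ is continuous by (F4), $T_sf=f$ everywhere.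

This holds for every $s>0$. So the solution $(x,s)\mapsto T_sf(x)$ of $Lu=0$ does not depend on $s$ and equals $f$; thus $f$ is a stationary nonnegative solution. By (F2), $f=0$ or $f\in\mathcal C_P(\mathcal M)$. As $\mathcal C_P(\mathcal M)$ is spanned by $\varphi$, $f=c\varphi$, and $0\le f\le\varphi$ gives $c\in[0,1]$. $\square$

## 6. The envelopes $\inf_tv$ and $\sup_tv$ are not enough

How can Lemma A be applied to a given $v\in\mathcal K$? A single slice $f=v(\cdot,t)$ will not do: (F3) gives $T_sv(\cdot,t)\le v(\cdot,t+s)$, with a *later* time on the right, whereas Lemma A wants the same function on both sides.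

The natural repair is to remove time by taking an infimum. Let $m(x)=\inf_{t\in\mathbb R}v(x,t)$. The time translates of $v$ are all bounded by $\varphi$, so by (F1) the slices $v(\cdot,t)$ are locally equicontinuous and $m$ is continuous, with $0\le m\le\varphi$. For all $t$ and $s>0$,
$$v(x,t)\ge T_s[v(\cdot,t-s)](x)\ge T_sm(x);$$
the infimum over $t$ gives $m\ge T_sm$. In the critical case Lemma A yields $\inf_tv=c\varphi$. The same argument for $\varphi-v$ yields $\sup_tv=C\varphi$. It remains to show $c=C$, and here the argument stops.

One would like to pass to a limit where the infimum is attained. Choose $t_n$ with $v(x_0,t_n)\to c\varphi(x_0)$; by (F1) a subsequence of the translates $v(\cdot,\cdot+t_n)$ converges to some $v_\infty\in\mathcal K$ with $v_\infty\ge c\varphi$ and equality at $(x_0,0)$. By (F2), $v_\infty=c\varphi$ for $t\le0$. This is no contradiction, because $c\varphi$ is a perfectly good element of $\mathcal K$. A solution could drift from $C\varphi$ in the remote past to $c\varphi$ in the remote future, and both extremal limits would be harmless. This really happens for some noncritical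 operators: Section 9 has one with $\varphi=1$ and an entire solution $v$, strictly decreasing in $t$, with $\sup_tv=1$ and $\inf_tv=0$ at every point. So knowing that both envelopes are multiples of $\varphi$ does not by itself give $c=C$.

An extremal *value* is compatible with boundedness. An extremal *increment* is not: if $v$ grows by the same positive amount in every step of length $\tau$ of the past, it cannot stay in $[0,\varphi]$. The backward propagation in (F2) is exactly what turns one extremal increment into infinitely many. This is why $\delta$ in (1) is defined through increments. Taking the supremum over all of $\mathcal K$ means that it is attained, by compactness.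

## 7. Increments of entire solutions: proof of Theorem 1

Let $P$ be critical with ground state $\varphi$, and let $\mathcal K$, $\tau>0$ and $\delta$ be as in Section 1. The set $\mathcal K$ is invariant under time translations and under $v\mapsto\varphi-v$. It is compact for locally uniform convergence: by (F1) every sequence in $\mathcal K$ has a subsequence converging to a solution, and the bounds $0\le v\le\varphi$ pass to the limit.

**Step 1. $\delta$ is continuous, attained, and controls all increments.** This step collects what Lemma A and (F2) will need. Taking $v=0$ gives $\delta\ge0$, and $v(x,\tau)-v(x,0)\le\varphi(x)-0$ gives $\delta\le\varphi$. For each $x$ the supremum is attained by some $v\in\mathcal K$ (depending on $x$), by compactness. By (F1) the functions $v(\cdot,\tau)-v(\cdot,0)$, $v\in\mathcal K$, are locally equicontinuous, and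
$$|\delta(x)-\delta(y)|\le\sup_{v\in\mathcal K}\bigl|[v(x,\tau)-v(x,0)]-[v(y,\tau)-v(y,0)]\bigr|,$$
so $\delta$ is continuous. Finally, apply the definition of $\delta$ to the translate $v(\cdot,\cdot+t)\in\mathcal K$:
$$v(x,t+\tau)-v(x,t)\le\delta(x)\qquad\text{for all }v\in\mathcal K,\ (x,t)\in\mathcal M\times\mathbb R.\tag{2}$$

**Step 2. $\delta=\kappa\varphi$ with a constant $\kappa\in[0,1]$.** The aim is to feed $f=\varphi-\delta$ into Lemma A. We know that $f$ is continuous and $0\le f\le\varphi$; we need $T_sf\le f$. Fix $x$, choose $v\in\mathcal K$ attaining $\delta(x)$, and let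
$$w(y,t)=v(y,t+\tau)-v(y,t).$$
Then $w(x,0)=\delta(x)$, and $w(y,t)\le\delta(y)\le\varphi(y)$ everywhere by (2). So $\varphi-w$ is a *nonnegative* solution on $\mathcal M\times\mathbb R$, with $\varphi-w\ge\varphi-\delta=f$ at all times. By (F3) between times $-s$ and $0$,
$$f(x)=(\varphi-w)(x,0)\ \ge\ T_s\bigl[(\varphi-w)(\cdot,-s)\bigr](x)\ \ge\ T_sf(x).$$
Since $x$ and $s>0$ were arbitrary, $f$ is excessive. Lemma A gives $f=c\varphi$ with $c\in[0,1]$, so $\delta=\kappa\varphi$ with $\kappa=1-c$.

**Step 3. $\kappa=0$.** Here an extremal increment is propagated backward and summed. Suppose $\kappa>0$. Fix $x_0$ and take $v\in\mathcal K$ with $v(x_0,\tau)-v(x_0,0)=\delta(x_0)=\kappa\varphi(x_0)$. Consider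
$$z(x,t)=\kappa\varphi(x)-\bigl(v(x,t+\tau)-v(x,t)\bigr).$$
It is a solution on $\mathcal M\times\mathbb R$, precisely because $\kappa\varphi$ is one: this is what Step 2 was for. By (2), $z\ge0$, and $z(x_0,0)=0$. By (F2), $z=0$ on $\mathcal M\times(-\infty,0]$. So $v(x_0,t+\tau)-v(x_0,t)=\kappa\varphi(x_0)$ for $t=0,-\tau,\dots,-n\tau$, and adding these $n+1$ equalities gives
$$v(x_0,\tau)-v(x_0,-n\tau)=(n+1)\,\kappa\,\varphi(x_0).$$
The left side is at most $\varphi(x_0)$ for every $n$; for large $n$ this is a contradiction. So $\kappa=0$, that is, $\delta\equiv0$.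

**Step 4. Every $v\in\mathcal K$ is a multiple of $\varphi$.** This step turns "no increase" into "stationary". Let $v\in\mathcal K$. Inequality (2) with $\delta=0$, applied to $v$ and to $\varphi-v\in\mathcal K$, gives $v(x,t+\tau)\le v(x,t)$ and $v(x,t+\tau)\ge v(x,t)$. So $v(x,t+\tau)=v(x,t)$ for all $(x,t)$. Since $\tau>0$ was arbitrary, $v$ is independent of $t$. By (F2), $v=0$ or $v\in\mathcal C_P(\mathcal M)$; in both cases $v=c\varphi$ with $c\ge0$. $\blacksquare$

Criticality was used only in Step 2, through Lemma A, and in the last sentence of Step 4, through the one-dimensionality of $\mathcal C_P(\mathcal M)$.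

## 8. Minimality as a Liouville property and as $L^1$ merging of heat kernels

Now drop criticality. Assume $\lambda_0\ge0$, let $\varphi\in\mathcal C_P(\mathcal M)$ be arbitrary, and put
$$N_t(x,y)=\int_{\mathcal M}\Bigl|\frac{k(x,z,t)}{\varphi(x)}-\frac{k(y,z,t)}{\varphi(y)}\Bigr|\,\varphi(z)\,d\mu(z).$$
If $T_t\varphi=\varphi$, then $z\mapsto k(x,z,t)\varphi(z)/\varphi(x)$ is a probability density, and $N_t(x,y)$ is the $L^1$ distance between the densities started at $x$ and at $y$. On the line with $\varphi=1$ it is the quantity that we estimated in Section 4. Always $N_t\le2$, because $T_t\varphi\le\varphi$.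

**Theorem 2.** The following are equivalent.

1. $\varphi$ is minimal in $\mathcal H_P(\mathcal M\times\mathbb R)$.
2. For some (equivalently, every) $T\in\mathbb R$, $\varphi$ is minimal in $\mathcal H_P(\mathcal M\times(-\infty,T))$.
3. (Liouville property) For some (equivalently, every) $T\in\mathbb R$: every solution $v$, possibly sign-changing, of $Lv=0$ in $\mathcal M\times(-\infty,T)$ with $|v|\le C\varphi$ for some constant $C$ is a constant multiple of $\varphi$.
4. $T_t\varphi=\varphi$ for all $t>0$, and $N_t(x,y)\to0$ as $t\to\infty$ for all $x,y\in\mathcal M$.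

If they hold, then as $t\to\infty$, $N_t(x,y)\to0$ locally uniformly in $(x,y)$, and for every $\tau_0>0$,
$$\int_{\mathcal M}|k(x,z,t+\tau)-k(x,z,t)|\,\varphi(z)\,d\mu(z)\to0\tag{3}$$
uniformly for $\tau\in[0,\tau_0]$ and $x$ in compact sets.

If $P$ is critical and $\varphi$ is its ground state, all of these statements hold, by Theorem 1.

We prove $4\Rightarrow3\Rightarrow2\Rightarrow1\Rightarrow4$. The choice of $T$ in 2 and 3 is immaterial, because time translation maps one half-line to another and fixes $\varphi$.

**Step 1. $3\Rightarrow2\Rightarrow1$.** These are the formal implications. If 3 holds and $v\in\mathcal H_P(\mathcal M\times(-\infty,T))$ satisfies $v\le\varphi$, then $|v|\le\varphi$, so $v=c\varphi$, and $c\ge0$ since $v\ge0$. If 2 holds (for every $T$) and $v\in\mathcal H_P(\mathcal M\times\mathbb R)$ satisfies $v\le\varphi$, then $v=c_T\varphi$ on $\mathcal M\times(-\infty,T)$ for each $T$; the $c_T$ agree because the intervals overlap.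

**Step 2. $4\Rightarrow3$.** This repeats the computation on the line with a general kernel. Let $|v|\le C\varphi$ solve $Lv=0$ in $\mathcal M\times(-\infty,T)$. Apply (F3) to the nonnegative solutions $C\varphi\pm v$ and use $T_s\varphi=\varphi$: for $t<T$ and $s>0$,
$$C\varphi(x)\pm v(x,t)\ \ge\ C\varphi(x)\pm T_sv(\cdot,t-s)(x).$$
The two signs together give $v(x,t)=T_sv(\cdot,t-s)(x)$. Divide by $\varphi$, subtract the values at $x$ and $y$, and use $|v(z,t-s)|\le C\varphi(z)$:
$$\Bigl|\frac{v(x,t)}{\varphi(x)}-\frac{v(y,t)}{\varphi(y)}\Bigr|\le C\,N_s(x,y)\to0\qquad(s\to\infty).$$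
So $v(x,t)=a(t)\varphi(x)$, with $a\in C^1$ because $v$ is a classical solution. From $0=Lv=a'\varphi+aP\varphi=a'\varphi$, $a$ is constant.

**Step 3. The mass defect is an entire solution.** This prepares $T_t\varphi=\varphi$. The idea is the one seen on the half-line in Section 2: if $\varphi$ loses mass, the loss, extended by zero to the past, is an entire solution below $\varphi$.

**Lemma B.** Let $\varphi\in\mathcal C_P(\mathcal M)$. Define $u(x,t)=\varphi(x)-T_t\varphi(x)$ for $t>0$ and $u=0$ for $t\le0$. Then $u\in\mathcal H_P(\mathcal M\times\mathbb R)$ and $u\le\varphi$.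

*Proof.* By (F3), $0\le u\le\varphi$. What needs proof is that $u$ solves the equation across $t=0$. For $j\ge2$ choose continuous cutoffs $0\le\chi_j\le\chi_{j+1}\le1$ with compact support in $\mathcal M_j$ and $\chi_j=1$ on $\mathcal M_{j-1}$, and let
$$u_j(x,t)=\int_{\mathcal M_j}k_j(x,y,t)\chi_j(y)\varphi(y)\,d\mu(y).$$
Then $Lu_j=0$ in $\mathcal M_j\times(0,\infty)$, $u_j$ is continuous up to $t=0$ with initial value $\chi_j\varphi$, we have $0\le u_j\le T_t\varphi\le\varphi$, and $u_j(x,t)\uparrow T_t\varphi(x)$ by monotone convergence. On $\mathcal M_{j-1}\times\mathbb R$ define $w_j=\varphi-u_j$ for $t>0$ and $w_j=0$ for $t\le0$. Since $\chi_j=1$ on $\mathcal M_{j-1}$, the initial value of $\varphi-u_j$ there is $0$. So $w_j$ is continuous, and $0\le w_j\le\varphi$.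

We show that $w_j$ is a classical solution near $t=0$. Let $B\Subset\mathcal M_{j-1}$ be a small coordinate ball and let $h$ be the solution of $Lh=0$ in $B\times(-1,1)$ with the continuous data $w_j$ on the parabolic boundary. For $t\le0$ these data vanish, so by uniqueness in the first initial-boundary value problem $h=0=w_j$ on $B\times(-1,0]$. On $B\times(0,1)$, both $h$ and $w_j$ are solutions, both are continuous up to the parabolic boundary, and they have the same initial value $0$ at $t=0$ and the same lateral data; by uniqueness again, $h=w_j$. So $w_j=h$ is a classical solution in $B\times(-1,1)$. Away from $t=0$ it is a solution by construction, hence it is a solution in $\mathcal M_{j-1}\times\mathbb R$.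

Finally $0\le w_j\le\varphi$ and $w_j\to u$ pointwise. By (F1) a subsequence converges locally uniformly to a solution in $\mathcal M\times\mathbb R$, and that solution must be $u$. $\square$

**Step 4. $1\Rightarrow T_t\varphi=\varphi$.** If $\varphi$ is minimal, the function $u$ of Lemma B equals $c\varphi$. Since $u=0$ for $t\le0$, $c=0$. So $T_t\varphi=\varphi$ for all $t>0$.

**Step 5. $1\Rightarrow N_t\to0$ locally uniformly.** The device is to write an $L^1$ norm as the pairing with a sign function, evolve that function, and start the evolution further and further in the past. Suppose the convergence fails to be uniform on $K\times K$ for some compact $K$: there are $x_n,y_n\in K$, $t_n\to\infty$ and $\varepsilon>0$ with $N_{t_n}(x_n,y_n)\ge\varepsilon$. Let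
$$f_n(z)=\varphi(z)\,\mathrm{sgn}\Bigl(\frac{k(x_n,z,t_n)}{\varphi(x_n)}-\frac{k(y_n,z,t_n)}{\varphi(y_n)}\Bigr),\qquad v_n(x,t)=T_{t+t_n}f_n(x)\quad(t>-t_n).$$
By (F4), $v_n$ is a solution in $\mathcal M\times(-t_n,\infty)$ with $|v_n|\le\varphi$. These domains increase to $\mathcal M\times\mathbb R$ after passing to a subsequence along which $t_n$ increases. By (F1), a further subsequence converges locally uniformly to a solution $v$ in $\mathcal M\times\mathbb R$ with $|v|\le\varphi$. Then $\frac12(\varphi+v)$ lies in $\mathcal H_P(\mathcal M\times\mathbb R)$ and is $\le\varphi$. By 1 it is a multiple of $\varphi$, so $v=c\varphi$ for some real $c$. But by the choice of $f_n$,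
$$N_{t_n}(x_n,y_n)=\frac{v_n(x_n,0)}{\varphi(x_n)}-\frac{v_n(y_n,0)}{\varphi(y_n)}\longrightarrow c-c=0$$
along the subsequence, because $v_n(\cdot,0)/\varphi\to c$ uniformly on $K$. This contradicts $N_{t_n}(x_n,y_n)\ge\varepsilon$. With Step 4 this proves 4, and the local uniformity.

**Step 6. The time differences (3).** The same device applies. If (3) fails, there are a compact $K$, $x_n\in K$, $\tau_n\in[0,\tau_0]$, $t_n\to\infty$ and $\varepsilon>0$ such that the integral with $x=x_n$, $t=t_n$, $\tau=\tau_n$ is at least $\varepsilon$. Put $f_n=\varphi\,\mathrm{sgn}\bigl(k(x_n,\cdot,t_n+\tau_n)-k(x_n,\cdot,t_n)\bigr)$ and $v_n(x,t)=T_{t+t_n}f_n(x)$. The integral equals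
$$T_{t_n+\tau_n}f_n(x_n)-T_{t_n}f_n(x_n)=v_n(x_n,\tau_n)-v_n(x_n,0).$$
As in Step 5, a subsequence of $v_n$ converges locally uniformly to some $c\varphi$, in particular uniformly on $K\times[0,\tau_0]$. Since $c\varphi$ does not depend on time, the difference tends to $0$, a contradiction. $\blacksquare$

## 9. Euclidean space of dimension $d\ge3$, and a drift on the half-line

**Minimality in $\mathcal H_P$ does not imply criticality.** Take $P=-\Delta$ on $\mathbb R^d$ with $d\ge3$, which is subcritical by Section 2, and $\varphi=1$. Then $T_t1=1$. The substitution $z=\sqrt t\,\zeta$ gives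
$$N_t(x,y)=\bigl\|\Gamma_1(\cdot-x/\sqrt t)-\Gamma_1(\cdot-y/\sqrt t)\bigr\|_{L^1}\to0.$$
So condition 4 of Theorem 2 holds, and $1$ is minimal in $\mathcal H_P(\mathbb R^d\times\mathbb R)$. The converse of Theorem 1 is false.

**Minimality in $\mathcal C_P$ together with $T_t\varphi=\varphi$ does not replace criticality.** Take
$$\mathcal M=(0,\infty),\qquad P=-\partial_r^2-\Bigl(\frac1r+r\Bigr)\partial_r,\qquad\varphi=1.$$

*The function $1$ is minimal in $\mathcal C_P$.* If $Pu=0$, then $(u')'=-(\frac1r+r)u'$, so $u'$ is a multiple of $r^{-1}e^{-r^2/2}$. Hence $u=\alpha+\beta s$ with $s(r)=\int_r^\infty\rho^{-1}e^{-\rho^2/2}\,d\rho$. Here $s\to\infty$ as $r\to0$ and $s\to0$ as $r\to\infty$, so nonnegativity forces $\alpha,\beta\ge0$, and $\alpha+\beta s\le1$ forces $\beta=0$. (Since $1$ and $s$ are independent elements of $\mathcal C_P$, $P$ is not critical.)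

*Mass is preserved: $T_t1=1$.* Let $W=1+r^2+s$. Since $Ps=0$,
$$-PW=2+\Bigl(\frac1r+r\Bigr)2r=4+2r^2\le4W,$$
so $L(e^{4t}W)=e^{4t}(4W+PW)\ge0$. Moreover $W\to\infty$ at both ends of $(0,\infty)$. By Lemma B, $p=1-T_t1$ is a solution with values in $[0,1]$, continuous up to $t=0$, where it vanishes. Given $\varepsilon>0$, for $R$ large we have $\varepsilon W\ge1\ge p$ at $r=R^{-1}$ and $r=R$, and $\varepsilon W>0=p$ at $t=0$. The maximum principle on $[R^{-1},R]\times[0,t_0]$ gives $p\le\varepsilon e^{4t}W$ there. Let $R\to\infty$ and then $\varepsilon\to0$: $p=0$.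

*The function $1$ is not minimal in $\mathcal H_P(\mathcal M\times\mathbb R)$.* Let $\sigma(t)=(1+e^{-2t})^{-1}\in(0,1)$, so $\sigma'=2\sigma(1-\sigma)$, and put
$$v(r,t)=(1-\sigma)\,e^{-\sigma r^2/2}.$$
Then
$$\frac{v_t}{v}=-\frac{\sigma'}{1-\sigma}-\frac{\sigma'r^2}2=-2\sigma-\sigma(1-\sigma)r^2.$$
Since $v_r/v=-\sigma r$ and $v_{rr}/v=-\sigma+\sigma^2r^2$,
$$\frac{v_{rr}+(\frac1r+r)v_r}{v}=(-\sigma+\sigma^2r^2)-\sigma-\sigma r^2=-2\sigma-\sigma(1-\sigma)r^2.$$
So $Lv=0$ on $\mathcal M\times\mathbb R$ and $0<v\le1$, but $v$ is not constant.

This is the solution promised in Section 6. For fixed $r$, $v_t<0$; as $t\to-\infty$, $\sigma\to0$ and $v\to1$; as $t\to+\infty$, $\sigma\to1$ and $v\to0$. So $\sup_tv=1$ and $\inf_tv=0$ at every $r$.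

We can also see which step of Section 7 breaks here. Steps 1 and 3 do not use criticality, and at the end of Step 4 minimality of $1$ in $\mathcal C_P$ would suffice. So if $\delta$ were a constant multiple of $1$ for every $\tau>0$, the proof would go through and $1$ would be minimal in $\mathcal H_P$. Hence for some $\tau$ the function $\delta$ is not constant. For this $\tau$, $f=1-\delta$ is a continuous excessive function between $0$ and $1$, by the argument of Step 2, but it is not a multiple of $1$. Lemma A is exactly what is missing. In the terms of Theorem 2, condition 1 fails while $T_t1=1$, so $N_t(x,y)\not\to0$ for some pair $x,y$.
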